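# Edges across the two cliques of a character degree graph of diameter three

## 1. When a single prime reaches across

Let $G$ be a finite group, $\mathrm{Irr}(G)$ its set of irreducible complex characters, and $\mathrm{cd}(G)=\{\chi(1):\chi\in\mathrm{Irr}(G)\}$.

**Definition (character degree graph).** The graph $\Delta(G)$ has as vertices the primes dividing some degree in $\mathrm{cd}(G)$. Two distinct primes $p,q$ are adjacent, written $p\sim q$, if $pq$ divides some degree.

For example, $\mathrm{SL}_2(3)$ has the degrees $1,1,1,2,2,2,3$, so its graph consists of the two isolated vertices $2$ and $3$.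

We study solvable $G$ for which $\Delta=\Delta(G)$ has diameter three. The following facts are quoted. Such a $G$ has a unique non-abelian Sylow subgroup $P$, for a prime $p$. Write $\gamma_i=\gamma_i(P)$ for the lower central series of $P$, so $\gamma_2=P'$ and $\gamma_3=[P',P]$. Then $\Delta(G/\gamma_3)$ is a disconnected subgraph of $\Delta(G)$ with the same vertex set. It has two connected components, both complete; their vertex sets are called $\pi_0$ and $\pi_1$, labelled so that $p\in\pi_1$. (Also $|\pi_1|\ge2^{|\pi_0|}$; we shall not need this.)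

So $\Delta$ consists of two cliques $\pi_0,\pi_1$ and some edges between them. Those edges come from characters that are not characters of $G/\gamma_3$.

**Definition (the four vertex classes).** Let $\alpha=\alpha_\Delta$ be the set of vertices of $\pi_0$ not adjacent in $\Delta$ to any vertex of $\pi_1$, and $\delta=\delta_\Delta$ the set of vertices of $\pi_1$ not adjacent to any vertex of $\pi_0$. Put $\beta=\beta_\Delta=\pi_0\setminus\alpha$ and $\gamma=\gamma_\Delta=\pi_1\setminus\delta$.

Every edge between $\pi_0$ and $\pi_1$ joins $\beta$ to $\gamma$. As $\Delta$ is connected, $\beta,\gamma\ne\emptyset$. Take two vertices at distance three. They lie in different cliques, say $u\in\pi_0$ and $w\in\pi_1$. If $u$ had a neighbor $q\in\pi_1$, then $q=w$ or $q\sim w$, and the distance would be at most $2$. So $u\in\alpha$, and in the same way $w\in\delta$. Hence $\alpha,\delta\neq\emptyset$ too.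

Must the subgraph induced on $\beta\cup\gamma$ be complete? Here is the easy case.

**Proposition 1.** If $|\beta|=1$, then $\beta\cup\gamma$ induces a complete graph.

*Proof.* Since $\beta\subseteq\pi_0$ and $\gamma\subseteq\pi_1$ are cliques, only pairs $(r,q)\in\beta\times\gamma$ matter. A vertex $q\in\gamma$ has a neighbor in $\pi_0$; this neighbor lies in $\beta$, so it is the unique element of $\beta$. $\square$

What changes when $|\beta|\ge2$? A vertex $q\in\gamma$ still has some neighbor in $\beta$, but we need all of $\beta$, and graph theory does not give it. Take cliques $\pi_0=\{u,r,s\}$ and $\pi_1=\{p,q,w_1,\dots,w_6\}$ and the cross edges $rp,\ rq,\ sp$ only. This abstract graph has diameter three (the path $u,r,p,w_1$ is shortest), $|\pi_1|=8=2^{|\pi_0|}$, $\alpha=\{u\}$, $\beta=\{r,s\}$, $\gamma=\{p,q\}$, and yet $s\not\sim q$. To exclude such a graph we must find out which characters produce cross edges.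

## 2. Results and quoted group structure

The problem is posed in Silvio Dolfi, Roghayeh Hafezieh, Pablo Spiga, "On the structure of the character degree graphs having diameter three", arXiv:2402.19335 (2024). Besides the facts of Section 1 we quote part of the Main Theorem of C. Casolo, S. Dolfi, E. Pacifici, L. Sanus, *Groups whose character degree graph has diameter three*, Israel J. Math. 215 (2016) 523–558. Let $G$ be solvable with $\Delta(G)$ of diameter three, $P$ as above, $H$ a $p$-complement of $G$, and $c$ the nilpotency class of $P$.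

* (F1) $P\trianglelefteq G=PH$ and $A:=C_H(P)\le Z(G)$.
* (F2) $M_1=[P,G]/P'$ and $M_i=\gamma_i/\gamma_{i+1}$ $(2\le i\le c)$ are chief factors of $G$, all of the same order $p^n$, and $n\ge2$.
* (F3) $M_1$ can be identified with $F=GF(p^n)$ so that $G$ acts on it as a subgroup of $\Gamma L(1,F)=F^*\rtimes\mathrm{Gal}(F/\mathbb F_p)$.

We recall coprime action. If a $p'$-group $S$ acts on a $p$-group $N$ and $N_0\trianglelefteq N$ is $S$-invariant, then $C_{N/N_0}(S)=C_N(S)N_0/N_0$; if $N$ is abelian, then $N=[N,S]\times C_N(S)$; and if $S$ centralizes $N/N'$, it centralizes $N$. The first two statements hold for any coprime action on an abelian group.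

Since $[P,G]=P'[P,H]$, coprime action gives
$$P/P'=M_1\times Z_1,\qquad Z_1=C_{P/P'}(H)=C_P(H)P'/P'.$$
An element of $H$ centralizing $M_1$ centralizes $P/P'$, hence $P$. So $C_H(M_1)=A$. As $P$ acts trivially on $M_1$, (F3) embeds $H/A$ in $\Gamma L(1,F)$. Define $X\ge A$ by
$$C:=X/A:=(H/A)\cap F^* .$$
The group $C$ is cyclic and acts on $M_1=F$ by multiplication. For each $j$ put $K_j=C_C(M_j)$ and $X_j=C_X(M_j)$. Since $A$ centralizes $P$, $C$ acts on every $M_j$, and $X_j/A=K_j$.

**Theorem A.** If $G$ is solvable and $\Delta=\Delta(G)$ has diameter three, then $\beta_\Delta\cup\gamma_\Delta$ induces a complete graph.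

**Theorem B.** If moreover $|\beta_\Delta|\ge2$, then $p$ is odd, $P$ has nilpotency class exactly $3$, and $\gamma_\Delta=\{p\}\cup\pi(|C:K_3|)$, where $K_3=C_C(\gamma_3(P))$. Every $\chi\in\mathrm{Irr}(G)$ whose degree is divisible by primes from both $\pi_0$ and $\pi_1$ has degree divisible by every prime of $\gamma_\Delta$.

**Theorem C.** For any disjoint non-empty finite sets $\alpha,\beta$ of odd primes there is a solvable $G$ with $\Delta(G)$ of diameter three, $\alpha_\Delta=\alpha$, $\beta_\Delta=\beta$.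

So the answer is yes, and by Theorem C the case $|\beta|\ge2$ does occur. Here $\pi(k)$ is the set of primes dividing $k$, or the order of $k$ if $k$ is a group. Further notation: $\varphi:x\mapsto x^p$ on $F$; $T_H(\cdot)$, $T_X(\cdot)$ are stabilizers; $n_r$ is the $r$-part of $n$; $V^\#$ is the set of non-trivial elements of $V$; $[x,y]=x^{-1}y^{-1}xy$; $H$ acts on the $M_j$ by $h\cdot u=huh^{-1}$.

From here to the end of Section 11 we assume $|\beta|\ge2$. As $\alpha\ne\emptyset$, this gives $|\pi_0|\ge3$.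

## 3. Characters and degrees of $PH$

**Lemma 2.** If $N_0\trianglelefteq N$ with $N/N_0$ abelian and $\omega\in\mathrm{Irr}(N_0)$, then $\mathrm{Irr}(N/N_0)$ acts transitively by multiplication on $\mathrm{Irr}(N|\omega)$.

*Proof.* Let $\chi,\psi\in\mathrm{Irr}(N|\omega)$. Then $0\neq[\chi_{N_0},\psi_{N_0}]=[\chi\cdot(1_{N_0})^N,\psi]=\sum_\mu[\chi\mu,\psi]$, where $\mu$ runs over $\mathrm{Irr}(N/N_0)$. Each $\chi\mu$ is irreducible, so $\psi=\chi\mu$ for some $\mu$. $\square$

Glauberman's lemma: if a solvable group $S$ acts coprimely on a group $B$, both act compatibly on a non-empty set, and $B$ is transitive on it, then $S$ has a fixed point in the set.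

**Lemma 3.** Let a solvable $p'$-group $S$ act on a $p$-group $N$, let $N_0\trianglelefteq N$ be $S$-invariant and let $\omega\in\mathrm{Irr}(N_0)$ be $S$-invariant. Then some member of $\mathrm{Irr}(N|\omega)$ is $S$-invariant.

*Proof.* The subgroups $N_0N^{(i)}$ ($N^{(i)}$ the derived series) form an $S$-invariant chain from $N$ down to $N_0$ with abelian factors. Going up one factor at a time, we may assume $N/N_0$ abelian. By Lemma 2, $\mathrm{Irr}(N/N_0)$ is transitive on $\mathrm{Irr}(N|\omega)$; it is a $p$-group on which $S$ acts compatibly. Apply Glauberman's lemma. $\square$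

Let $\theta\in\mathrm{Irr}(P)$ and $T=T_H(\theta)$. By coprimeness $\theta$ extends to its stabilizer $PT$ in $G$. So Clifford's and Gallagher's theorems give
$$\{\chi(1):\chi\in\mathrm{Irr}(G|\theta)\}=\{\theta(1)\,|H:T|\,\psi(1):\psi\in\mathrm{Irr}(T)\}.\tag{1}$$
We use two theorems of Itô: if $B\trianglelefteq T$ is abelian, then $\psi(1)$ divides $|T:B|$ for all $\psi\in\mathrm{Irr}(T)$; and for solvable $T$, a prime $r$ divides no $\psi(1)$ if and only if $T$ has a normal abelian Sylow $r$-subgroup.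

## 4. The semilinear group $H$

The group $X$ is abelian, since $A$ is central and $X/A$ is cyclic. The group $H/X$ embeds in $\mathrm{Gal}(F/\mathbb F_p)$, so it is cyclic of some order $d\mid n$. By the multiplication rule of $\Gamma L(1,F)$, $H$ acts on $C$ by $p$-power maps.

**Step 1 ($C\ne1$).** The first purpose is to see that $H$ is not too small. We show: a cyclic group of order dividing $n$ cannot act irreducibly on $\mathbb F_p^n$. Suppose it acts as a group of order $e\mid n$. Then $e>1$, since $n\ge2$. A faithful irreducible module over $\mathbb F_p$ for a cyclic group of order $e$ has $p\nmid e$ and dimension $\mathrm{ord}_e(p)<e\le n$, a contradiction. Now $P$ acts trivially on $M_1$, so $H/A$ acts irreducibly on it. If $C=1$, then $H/A=H/X$ is cyclic of order $d\mid n$, which is impossible. So $C\ne1$.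

**Step 2 (which primes can occur).** We bound degrees by $d$ and $|C|$. For $\theta\in\mathrm{Irr}(P)$, $T=T_H(\theta)$, the group $T\cap X\ge A$ is abelian and normal in $T$, so $\psi(1)$ in (1) divides $|T:T\cap X|$. Also $|H:T|=|H:XT|\,|X:X\cap T|$. Hence
$$|X:X\cap T|\ \text{ divides }\ |H:T|,\qquad |H:T|\,\psi(1)\ \text{ divides }\ |H:T\cap X|=d\,|X:X\cap T|.\tag{2}$$
As $|X:X\cap T|$ divides $|C|$, all vertices lie in $\{p\}\cup\pi(d)\cup\pi(C)$.

**Step 3 ($\pi(C)\subseteq\pi_1$ and $\pi_0\subseteq\pi(d)$).** This step locates the two cliques. Let $\lambda\in\mathrm{Irr}(M_1)^\#$, regarded as a character of $P/P'$ trivial on $Z_1$. Elements of $X\setminus A$ multiply $F$ by a scalar $\neq1$, so they fix no non-trivial vector and no non-trivial character of $M_1$; thus $T_X(\lambda)=A$. By (2), $|C|$ divides every degree over $\lambda$. So $\pi(C)$ lies in one component of $\Delta(G/\gamma_3)$.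

Suppose $\pi(C)\subseteq\pi_0$. If $\theta\in\mathrm{Irr}(P/\gamma_3)$ is nonlinear, then degrees over $\theta$ are divisible by $p\in\pi_1$, so no prime of $\pi(C)$ divides $|H:T_H(\theta)|$. By (2), $X\le T_H(\theta)$. Every $\lambda\in\mathrm{Irr}(M_2)^\#$ lies under such a $\theta$, and $\theta|_{P'}$ is a multiple of $\lambda$ because $M_2$ is central in $P/\gamma_3$. So $X$ fixes every $\lambda$ and centralizes $M_2$. Then the cyclic group $H/X$ of order $d\mid n$ acts irreducibly on $M_2$, against Step 1. Hence $\pi(C)\subseteq\pi_1$, and by Step 2, $\pi_0\subseteq\pi(d)$.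

**Step 4 (a Hall $\pi_0$-subgroup is a Galois group).** Let $R$ be a Hall $\pi_0$-subgroup of $H$ and $d_0\ge2$ the $\pi_0$-part of $d$. Since $|C|$ is prime to $\pi_0$, $R\cap X=R\cap A$. So $R/(R\cap A)\cong RX/X$ is cyclic of order $d_0$, and $R$ is abelian because $R\cap A$ is central. A generator acts on $F$ as $x\mapsto b\,\tau(x)$ with $\tau\in\mathrm{Gal}(F/\mathbb F_p)$ of order $d_0$. Its $d_0$-th power is multiplication by the norm of $b$, so this norm is $1$. By Hilbert 90, $b=s/\tau(s)$ for some $s\in F^*$. In the new coordinate $x=sx'$ the generator becomes $x'\mapsto\tau(x')$, and $C$ still acts by multiplication. So we may assume that $R$ acts on $F$ as $\mathrm{Gal}(F/F_0)$, $F_0=GF(p^f)$, $f=n/d_0$.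

As $H/X$ is abelian, $RX\trianglelefteq H$. So $RX$ contains all Hall $\pi_0$-subgroups of $H$, and they are the $X$-conjugates of $R$.

**Step 5 ($CF_0^*=F^*$).** We count fixed characters to show that $C$ is large. Let $\lambda\in\mathrm{Irr}(M_1)^\#$. Degrees over $\lambda$ are divisible by $|C|\neq1$, and $\Delta(G/\gamma_3)$ has no edge between $\pi_0$ and $\pi_1$. So no prime of $\pi_0$ divides a degree over $\lambda$, and by (1) $T_H(\lambda)$ contains a Hall $\pi_0$-subgroup of $H$, that is, an $X$-conjugate of $R$. An $R$-fixed character of $M_1$ is one that kills $[M_1,R]$, so there are $|M_1:[M_1,R]|=|C_{M_1}(R)|=p^f$ of them. Each conjugate thus fixes $p^f-1$ elements of $\mathrm{Irr}(M_1)^\#$. Modulo $A$, an element $x\in X$ normalizes $RA$ if and only if $[R,x]\le X\cap RA=A$, i.e. its image in $C$ lies in $C_C(R)=C\cap F_0^*$. So modulo $A$ there are $|C:C\cap F_0^*|$ conjugates, and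
$$p^n-1\le|C:C\cap F_0^*|\,(p^f-1)=|CF_0^*:F_0^*|\,|F_0^*|=|CF_0^*|.$$
Hence $CF_0^*=F^*$.

**Step 6 (the subgroup $C_1$).** Put $\Phi=(p^n-1)/(p^f-1)=|C:C\cap F_0^*|$; it divides $|C|$. Since $\Phi=\sum_{i<d_0}p^{fi}\equiv d_0\pmod{p^f-1}$, we have $\gcd(\Phi,p^f-1)=\gcd(d_0,p^f-1)$. This number divides both $|C|$ and $d_0$, which are coprime by Step 3, so it is $1$. Therefore
$$F^*=C_1\times F_0^*,\qquad C_1\le C,\quad |C_1|=\Phi,$$
with coprime orders. No $r\in\pi_0$ divides $\Phi$ (a divisor of $|C|$) or $p^f-1$ (coprime to $d_0$), so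
$$r\nmid p^n-1\quad\text{for all }r\in\pi_0.\tag{3}$$
Moreover $\Phi>p^{n-f}\ge p^{n/2}$. So $C_1$ lies in no proper subfield of $F$, and $\varphi^k$ does not centralize $C_1$ for $k\not\equiv0\pmod n$.

**Step 7 ($\pi(d)=\pi_0$).** An element of $H\setminus X$ acts on $C_1$ as some $\varphi^k$ with $k\not\equiv0$, so $X$ is the kernel of the action of $H$ on $C_1$ and on $C$. A faithful linear character of $C=X/A$ therefore has stabilizer $X$ in $H$ and induces to an irreducible character of degree $d$. So $\pi(d)$ lies in one component of $\Delta(G/\gamma_3)$. With Step 3, $\pi(d)=\pi_0$. Consequently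
$$d_0=d,\quad H=XR,\quad f=n/d,\quad \pi_1=\{p\}\cup\pi(C),\quad n\ge d\ge30,$$
the last because $|\pi_0|\ge3$.

For $r\in\pi_0$ let $R_r$ be the Sylow $r$-subgroup of $R$, $d_r=|R_r:R_r\cap A|$ the $r$-part of $d$, and $F_r=C_F(R_r)=GF(p^{n/d_r})\supseteq F_0$. Since $H=XR$ with $R$ abelian, the Sylow $r$-subgroups of $H$ are the $X$-conjugates of $R_r$. As $X$ centralizes $C$, they all act on $C$ as $R_r$ does.

## 5. Weights, and sums of few powers of $p$ modulo $\Phi$

**Definition (weight).** A vector of $M_j\otimes_{\mathbb F_p}F$ has weight $k$ if each $y\in C\subseteq F^*$ acts on it as multiplication by $y^k$.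

For example, if $M_1=F=GF(8)$ and $C=F^*$, then $F\otimes F\cong F^3$ via $x\otimes b\mapsto(bx,bx^2,bx^4)$, and the weights are $1,2,4$ modulo $7$.

As $|C|$ divides $p^n-1$, $M_j\otimes F$ is a direct sum of weight spaces. By Clifford's theorem, $M_j$ restricted to $C$ is a sum of $H$-conjugates of one irreducible $\mathbb F_pC$-module. The weights of the latter form a Galois orbit, i.e. an orbit under multiplication by $p$, and $H$ acts on $C$ by $p$-power maps. So:

* all weights of $C$ (or of $C_1$) on $M_j\otimes F$ form one orbit under multiplication by $p$.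

If $y\in C$ has a non-zero fixed vector in $M_j$, then $y^k=1$ for one weight $k$, hence for all, so $y\in K_j$. Thus elements of $C\setminus K_j$ act fixed-point-freely on $M_j$ and on $\mathrm{Irr}(M_j)$, and $T_X(\lambda)=X_j$ for $\lambda\in\mathrm{Irr}(M_j)^\#$. Finally, suppose $\rho\in H$ acts on $C$ as $\varphi^t$ and $v$ has weight $k$. Then $y\rho v=\rho(\rho^{-1}y\rho)v=y^{p^{-t}k}\rho v$. So $\rho$ maps weight $k$ to weight $p^{-t}k$.

To compare weights we need to know when two short sums of powers of $p$ agree modulo $\Phi$.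

**Lemma 4.** Let $1\le M\le4$, $0\le N\le4$, and suppose $\sum_{i\le M}p^{s_i}\equiv\sum_{i\le N}p^{t_i}\pmod\Phi$, exponents in $\mathbb Z/n$. Then $N\ge1$, and after adding a common constant to all exponents and taking representatives in $[0,n)$, the two sums are equal integers. In particular they are congruent modulo $p^n-1$.

*Proof.* At most $8$ points on a cycle of length $n$ leave a gap of length at least $n/8$. Since $\Phi\mid p^n-1$, translating all exponents multiplies both sides by a power of $p$; translate so that all exponents have representatives in $[0,7n/8]$. The difference $x$ of the two integers is divisible by $\Phi$ and $|x|\le4p^{7n/8}$. But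
$$\Phi>p^{n-f}\ge p^{29n/30}=p^{11n/120}p^{7n/8}\ge2^{2.75}p^{7n/8}>4p^{7n/8}.$$
So $x=0$. The left sum is positive, so $N\ge1$. $\square$

**Corollary 5.** (a) If $p^i+p^l\equiv p^s+p^t\pmod\Phi$, then $\{i,l\}=\{s,t\}$ as multisets in $\mathbb Z/n$. (b) If $i\ne l$, then $p^i+p^l\not\equiv p^k\pmod\Phi$ for all $k$, and $p^i+p^l\not\equiv0$.

*Proof.* By Lemma 4 we compare integers. A sum $p^s+p^t$ with $s\neq t$ has exactly two non-zero base-$p$ digits, both $1$. The number $2p^s$ has a single non-zero digit ($2$ at $s$, or $1$ at $s+1$ if $p=2$). So the multiset can be read off, and (b) follows too. $\square$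

For $p=2$ we use binary sets. Take a residue modulo $2^n-1$ that is a sum of fewer than $n$ powers of $2$. Replacing $2^s+2^s$ by $2^{s+1}$ lowers the number of summands, so the residue is a sum of distinct powers $2^s$, $s\in\mathbb Z/n$, with exponents forming a proper subset. Non-zero residues correspond to the non-empty proper subsets. So the residue is determined by its set of binary 1's, and multiplication by $2^t$ translates this set by $t$.

## 6. Active primes, and how far a direct argument goes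

**Definition (level).** A nonlinear $\theta\in\mathrm{Irr}(P)$ has level $j\ge2$ if $\gamma_{j+1}\le\ker\theta$ and $\gamma_j\not\le\ker\theta$.

For $P=Q_8$ the character of degree $2$ has level $2$. If $\theta$ has level $j$, then $\theta|_{\gamma_j}$ is a multiple of some $\lambda\in\mathrm{Irr}(M_j)^\#$, because $\gamma_j/\gamma_{j+1}$ is central in $P/\gamma_{j+1}$; we say $\theta$ lies over $\lambda$. Then $T_H(\theta)\le T_H(\lambda)$.

**Definition (active prime).** A prime $r\in\pi_0$ is active at level $j$ if $r\mid\chi(1)$ for some $\chi\in\mathrm{Irr}(G)$ over some $\theta$ of level $j$.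

Such a $\chi$ gives $r\sim p$, since $p\mid\theta(1)$. Conversely, if $rq\mid\chi(1)$ with $r\in\pi_0$, $q\in\pi_1$, then $\chi\notin\mathrm{Irr}(G/\gamma_3)$, because $\Delta(G/\gamma_3)$ has no cross edge. So $\chi$ lies over a $\theta$ of level at least $3$. And a prime active at level $2$ would give a cross edge $r\sim p$ inside $\Delta(G/\gamma_3)$. Hence:
$$\begin{gathered}r\in\beta\iff r\text{ is active at some level};\quad\text{no }r\in\pi_0\text{ is active at level }2;\\ \text{every }r\in\beta\text{ is adjacent to }p.\end{gathered}\tag{4}$$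
In particular $p\in\gamma$ and $\delta\subseteq\pi(C)$.

The direct approach is now this. Let $r\in\beta$ be active at level $j$ through $\chi$ over $\theta$ over $\lambda\in\mathrm{Irr}(M_j)^\#$. As $T_X(\theta)\le T_X(\lambda)=X_j$, (2) shows that $|C:K_j|$ divides $\chi(1)$. So $r$ is adjacent to $p$ and to every prime of $|C:K_j|$. If all of $\beta$ were active at one common level $j$, and no degree at any level picked up further primes of $\pi_1$, then $\gamma=\{p\}\cup\pi(|C:K_j|)$ and completeness would follow at once.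

The argument stops at two points. First, different primes of $\beta$ may be active at different levels, with different groups $K_j$. Second, $T_X(\theta)$ may be strictly smaller than $X_j$; then $\chi(1)$ may be divisible by primes $q\in\pi_1$ outside $\pi(|C:K_j|)$, giving $r\sim q$ without any information on $s\sim q$ for another $s\in\beta$. Both would be repaired if $P$ had class $3$, so that $3$ is the only level giving cross edges, and if $T_H(\theta)=T_H(\lambda)$ at level $3$. That is what we shall prove.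

The first tool says what non-activity costs.

**Lemma 6.** Let $r\in\pi_0$ be not active at level $j$, $2\le j\le c$; let $\lambda\in\mathrm{Irr}(M_j)^\#$, $T=T_H(\lambda)$. Then $T$ has a normal Sylow $r$-subgroup $U$, $U$ is a Sylow $r$-subgroup of $H$, $U\le T_H(\theta)$ for all $\theta\in\mathrm{Irr}(P/\gamma_{j+1}|\lambda)$, and $R_r$ centralizes $K_j$.

*Proof.* By Lemma 3 there is a $T$-invariant $\theta_0\in\mathrm{Irr}(P/\gamma_{j+1}|\lambda)$; so $T_H(\theta_0)=T$. By (1) and non-activity, $r$ divides neither $|H:T|$ nor any $\psi(1)$, $\psi\in\mathrm{Irr}(T)$. So $T$ contains a Sylow $r$-subgroup $U$ of $H$, and $U\trianglelefteq T$ by Itô. For any $\theta$ as in the statement, (1) shows that $T_H(\theta)\le T$ contains a Sylow $r$-subgroup of $H$, which must be $U$. Finally $X_j\le T$ and $X_j\trianglelefteq H$, so $[X_j,U]\le X\cap U\le A$ since $r\nmid|C|$. So $U$ centralizes $K_j=X_j/A$, and $U$ acts on $C$ as $R_r$ does. $\square$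

## 7. Radicals decide stabilizers

How does $T_H(\theta)$ compare with $T_H(\lambda)$? The answer lies in bilinear forms on the lower central factors.

**Definition (radicals).** Let $\lambda\in\mathrm{Irr}(\gamma_j/\gamma_{j+1})^\#$, $j\ge2$. For $1\le i<j$ put
$$\mathrm{Rad}_i(\lambda)=\{x\in\gamma_i/\gamma_{i+1}:\lambda([x,y])=1\ \ \forall y\in\gamma_{j-i}/\gamma_{j-i+1}\}.$$

For $P$ extraspecial of order $p^3$ and $\lambda\in\mathrm{Irr}(\gamma_2)^\#$, the commutator form on $P/P'$ is nondegenerate, so $\mathrm{Rad}_1(\lambda)=1$. Here there is exactly one $\theta$ over $\lambda$, and whatever fixes $\lambda$ fixes $\theta$. This generalizes.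

**Lemma 7.** Let a solvable $p'$-group $S$ act on a $p$-group $P$, $j\ge2$, and let $\lambda\in\mathrm{Irr}(\gamma_j/\gamma_{j+1})^\#$ be $S$-invariant. If $S$ centralizes all $\mathrm{Rad}_i(\lambda)$ $(1\le i<j)$, then $S$ fixes every $\theta\in\mathrm{Irr}(P/\gamma_{j+1}|\lambda)$.

*Proof.* Put $N_i=\gamma_i/\gamma_{j+1}$; then $[N_i,N_l]\le N_{i+l}$ and $N_{j+1}=1$. By downward induction on $k$ we show that every $\vartheta\in\mathrm{Irr}(N_k|\lambda)$ is $P$-conjugate to an $S$-invariant character. For $k=j$, $\vartheta=\lambda$. For $k=1$ this is the lemma, since $P$ acts trivially on $\mathrm{Irr}(N_1)$. Let $k<j$. As $\lambda$ is $P$-invariant, the induction hypothesis lets us assume, after conjugation, that $\vartheta$ lies over an $S$-invariant $\omega\in\mathrm{Irr}(N_{k+1}|\lambda)$.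

*Case $2k>j$.* Then $N_k$ is abelian. By Lemma 3 pick an $S$-fixed $\omega_0\in\mathrm{Irr}(N_k|\omega)$; then $\vartheta=\omega_0\nu$ with $\nu\in\mathrm{Irr}(N_k/N_{k+1})$. For $y\in N_{j-k}$ and $x\in N_k$, $\vartheta(x^y)=\vartheta(x)\vartheta([x,y])=\vartheta(x)\lambda([x,y])$. So conjugation by elements of $N_{j-k}$ multiplies $\vartheta$ by the characters $\lambda([\cdot,y])^{\pm1}$ of $N_k/N_{k+1}$. These form a subgroup of $\mathrm{Irr}(N_k/N_{k+1})$ with common kernel $\mathrm{Rad}_k(\lambda)$, so they form its annihilator $\mathrm{Rad}_k(\lambda)^\perp$. Since $S$ centralizes $\mathrm{Rad}_k(\lambda)$, it acts trivially on $\mathrm{Irr}(N_k/N_{k+1})/\mathrm{Rad}_k(\lambda)^\perp\cong\mathrm{Irr}(\mathrm{Rad}_k(\lambda))$. So the coset $\nu\,\mathrm{Rad}_k(\lambda)^\perp$ is $S$-invariant, and by Glauberman's lemma it contains an $S$-fixed $\nu_0$. Then $\vartheta$ is conjugate to the $S$-fixed character $\omega_0\nu_0$.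

*Case $2k=j$.* Now $N_{k+1}$ is central in $N_k$ and $N_k'\le N_j$. Let $Z/N_{k+1}=\mathrm{Rad}_k(\lambda)$; then $Z/\ker\lambda$ is the center of $N_k/\ker\lambda$. So every $\xi\in\mathrm{Irr}(Z|\omega)$ is linear. Let $\vartheta'\in\mathrm{Irr}(N_k|\xi)$ and $x\in N_k\setminus Z$. There is $y\in N_k$ with $\lambda([x,y])\ne1$, and $\vartheta'(x)=\vartheta'(x^y)=\vartheta'(x)\lambda([x,y])$, so $\vartheta'(x)=0$. On $Z$, $\vartheta'$ is a multiple of $\xi$, and the multiple is determined by $[\vartheta',\vartheta']=1$. So $\vartheta'$ is determined by $\xi$. By Lemma 3, $\mathrm{Irr}(Z|\omega)$ contains an $S$-fixed member; by Lemma 2 its members differ by characters of $Z/N_{k+1}$, all $S$-fixed. So all its members are $S$-fixed, and hence so is $\vartheta$.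

*Case $2k<j$.* Then $N_{j-k}\le N_{k+1}$ and $[N_{j-k},N_{k+1}]=1$, so $\omega|_{N_{j-k}}$ is a multiple of a linear character $\kappa$ over $\lambda$. Let $T$ be the stabilizer of $\omega$ in $N_k$; it is $S$-invariant and contains $N_{k+1}$. If $x\in T$, then $\kappa^x=\kappa$, so $\lambda([N_{j-k},x])=1$ and $xN_{k+1}\in\mathrm{Rad}_k(\lambda)$. So $S$ centralizes the abelian group $T/N_{k+1}$. By Lemma 3, $\mathrm{Irr}(T|\omega)$ has an $S$-fixed member, and by Lemma 2 any two members differ by a factor in $\mathrm{Irr}(T/N_{k+1})$, which is $S$-fixed. So all members are $S$-fixed. By the Clifford correspondence $\vartheta$ is $S$-fixed. $\square$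

The next lemma turns Lemma 7 into a test for non-activity.

**Lemma 8.** Let $2\le j\le c$, $r\in\pi_0$. Assume: (i) $M_j\otimes F$ has a basis of vectors whose weights are $p^k\mu$ $(k\in\mathbb Z/n)$, pairwise distinct on $C$; (ii) $R_r$ centralizes $K_j$; (iii) for each $\lambda\in\mathrm{Irr}(M_j)^\#$ fixed by $R_r$, $R_r$ centralizes all $\mathrm{Rad}_i(\lambda)$. Then $r$ is not active at level $j$.

*Proof.* First we count the characters fixed by $R_r$. An element of $R_r\setminus A$ acts on $C$ as some $\varphi^t\ne1$, so it maps the line of weight $p^k\mu$ to that of weight $p^{k-t}\mu$. Thus $R_r/(R_r\cap A)$ permutes the $n$ weight lines freely, $M_j\otimes F$ is a free module for it, and $|C_{M_j}(R_r)|=|C_{\mathrm{Irr}(M_j)}(R_r)|=p^{n/d_r}$.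

Next we show that every $\lambda\in\mathrm{Irr}(M_j)^\#$ is fixed by some $X$-conjugate of $R_r$. Suppose $\lambda\ne1$ is fixed by $R_r$ and $R_r^x$, $x\in X$. Then $[\rho,x]\in T_X(\lambda)=X_j$ for $\rho\in R_r$. So $R_r$ centralizes the image of $x$ in $C/K_j$; by coprimeness and (ii) the image of $x$ in $C$ lies in $C_C(R_r)K_j=C_C(R_r)=C\cap F_r^*$. Now let $x$ run over representatives of the cosets of $C\cap F_r^*$ in $C$; their number is $|CF_r^*:F_r^*|=|F^*:F_r^*|$. The sets $C_{\mathrm{Irr}(M_j)}(R_r^x)^\#$, each of size $p^{n/d_r}-1=|F_r^*|$, are pairwise disjoint by what we just saw. Their total size is $|F^*|=|\mathrm{Irr}(M_j)^\#|$, so they cover $\mathrm{Irr}(M_j)^\#$.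

Finally let $\theta$ have level $j$ over $\lambda$. After conjugation $R_r\le T_H(\lambda)$. By (iii) and Lemma 7, $R_r\le T:=T_H(\theta)\le T_H(\lambda)$. Now $T\cap X\le X_j$, so by (ii) $R_r$ centralizes $(T\cap X)/A$. As $T/(T\cap X)$ is abelian, $(T\cap X)R_r\trianglelefteq T$. Modulo $A$ this is the direct product of the $r'$-group $(T\cap X)/A$ and an $r$-group, so $R_rA\trianglelefteq T$. And $R_r$ is the Sylow $r$-subgroup of the abelian group $R_rA$, so $R_r\trianglelefteq T$. It is an abelian Sylow $r$-subgroup of $T$ and of $H$. By (1) and Itô, $r\nmid\chi(1)$ for all $\chi\in\mathrm{Irr}(G|\theta)$. $\square$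

So we must compute radicals, and for this we compute Lie brackets of weight vectors.

## 8. The graded Lie ring in degrees two and three

Let $\mathrm{gr}(P)=\bigoplus_i\gamma_i/\gamma_{i+1}$ be the graded Lie ring with bracket induced by commutators. We use the Jacobi identity as $[[u,v],w]=[[u,w],v]+[u,[v,w]]$. The $M_i$ are elementary abelian, so $L=M_1\oplus\dots\oplus M_c$ is an $\mathbb F_p$-Lie algebra and an ideal of $\mathrm{gr}(P)$; as groups, $\mathrm{gr}(P)=L\oplus Z_1$. We work in $L\otimes F$.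

**Step 1 (a Hall subgroup centralizes a radical).** This translates "no prime of $\pi_0$ is active at level $2$" into linear algebra. Let $\lambda\in\mathrm{Irr}(M_2)^\#$, $T=T_H(\lambda)$, and $Z_\lambda=\{x\in P:\lambda([x,P])=1\}$, so $Z_\lambda/P'=\mathrm{Rad}_1(\lambda)$. By (4) and Lemma 6, for every $r\in\pi_0$ the group $T$ has a normal Sylow $r$-subgroup $U_r$, which is Sylow in $H$ and fixes all of $\mathrm{Irr}(P/\gamma_3|\lambda)$. The product of the $U_r$ is a Hall $\pi_0$-subgroup of $H$, i.e. an $X$-conjugate of $R$. As in the case $2k=j$ of Lemma 7 (with $k=1$), each member of $\mathrm{Irr}(P/\gamma_3|\lambda)$ vanishes off $Z_\lambda$, and restriction gives a bijection onto $\mathrm{Irr}(Z_\lambda/\gamma_3|\lambda)$ up to multiples. The members of the latter set are linear and differ by the elements of $\mathrm{Irr}(Z_\lambda/P')$. They are all fixed by this Hall subgroup, so it fixes all of $\mathrm{Irr}(Z_\lambda/P')$: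
$$\text{an }X\text{-conjugate of }R\text{ centralizes }Z_\lambda/P'=\mathrm{Rad}_1(\lambda).\tag{5}$$
Also $R$ centralizes $K_2$, by Lemma 6 for all $r\in\pi_0$.

**Step 2 ($[M_1,M_1]=M_2$).** We exclude that $M_2$ comes from $Z_1$. Otherwise $[M_1,M_1]=0$, as $M_2$ is irreducible. For $z\in Z_1$ the map $x\mapsto[x,z]$ is an $H$-homomorphism $M_1\to M_2$. If all these maps are $0$, then $M_1\le\mathrm{Rad}_1(\lambda)$, contradicting (5), since no conjugate of $R$ centralizes $M_1$. Otherwise one of them, $\eta_0$, is an isomorphism, and all are of the form $\eta_0\epsilon_z$ with $\epsilon_z\in\mathrm{End}_H(M_1)$. An endomorphism commuting with $C_1$ is $F$-linear, since $C_1$ generates $F$, hence it is multiplication by an element of $F$; commuting with $R$, this element lies in $F_0$. Write $\lambda\eta_0(x)=\zeta^{\mathrm{Tr}(bx)}$ with $b\ne0$, $\zeta$ a primitive $p$-th root of unity and $\mathrm{Tr}=\mathrm{Tr}_{F/\mathbb F_p}$. If $\mathrm{Tr}_{F/F_0}(bx)=0$, then $\mathrm{Tr}(b\epsilon_zx)=\mathrm{Tr}_{F_0/\mathbb F_p}(\epsilon_z\mathrm{Tr}_{F/F_0}(bx))=0$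 for all $z$, so $x\in\mathrm{Rad}_1(\lambda)$. There are $p^{n-f}>p^f$ such $x$, but by (5) $|\mathrm{Rad}_1(\lambda)\cap M_1|\le p^f$. Contradiction.

**Step 3 (the basis of degree two).** Write $M_1\otimes F=\bigoplus_{k\in\mathbb Z/n}Fe_k$, where $x\in M_1=F$ is $\sum_kx^{p^k}e_k$. Then $e_k$ has weight $p^k$. The $\varphi$-semilinear map $\mathrm{Fr}=\mathrm{id}\otimes\varphi$ on $L\otimes F$ is a Lie ring automorphism; it fixes $\sum_kx^{p^k}e_k$ for every $x$, so $\mathrm{Fr}\,e_k=e_{k+1}$.

By Step 2 some bracket $[e_i,e_l]$ is non-zero. Applying a power of $\mathrm{Fr}$, let $[e_0,e_a]\ne0$; then $a\neq0$. If $[e_i,e_l]\ne0$, then its weight $p^i+p^l$ is congruent to $p^t(1+p^a)$ modulo $\Phi$ for some $t$, and Corollary 5(a) gives $\{i,l\}=\{t,t+a\}$. So the $n$ vectors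
$$f_t:=[e_t,e_{t+a}],\qquad\mathrm{Fr}f_t=f_{t+1},$$
span the $n$-dimensional space $M_2\otimes F$ and form a basis, and $[e_k,e_l]=0$ unless $l=k\pm a$. If $2a=0$, then $f_a=[e_a,e_0]=-f_0$, a contradiction. So $2a\neq0$. The weights $p^k+p^{k+a}$ of the $f_k$ are pairwise distinct on $C_1$: if $\{k,k+a\}=\{l,l+a\}$ with $k\ne l$, then $k=l+a$, $l=k+a$ and $2a=0$.

**Step 4 ($Z_1$ is central in $\mathrm{gr}(P)$).** This removes $Z_1$ from all computations. If $[M_1,Z_1]\ne0$, some $x\mapsto[x,z]$ is an isomorphism $M_1\cong M_2$ of $H$-modules, so $1+p^a\equiv p^k\pmod\Phi$ for some $k$, against Corollary 5(b). The set $[Z_1,Z_1]$ generates a trivial $H$-submodule of the irreducible module $M_2$, on which $C_1$ acts non-trivially since $1+p^a\not\equiv0\pmod\Phi$; so $[Z_1,Z_1]=0$. If $[M_i,Z_1]=0$, then $M_{i+1}=[M_i,M_1]$, and $[[u,v],z]=[[u,z],v]+[u,[v,z]]=0$ for $u\in M_i$, $v\in M_1$, $z\in Z_1$; so $[M_{i+1},Z_1]=0$. By induction $Z_1$ is central in $\mathrm{gr}(P)$ and $M_{i+1}=[M_i,M_1]$ for all $i$.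 Consequently, for $\lambda\in\mathrm{Irr}(M_j)^\#$: $\mathrm{Rad}_1(\lambda)=(\mathrm{Rad}_1(\lambda)\cap M_1)\oplus Z_1$, $H$ centralizes $Z_1$, and in the definition of $\mathrm{Rad}_{j-1}(\lambda)$ only $y\in M_1$ matters.

**Step 5 (coordinates).** We set up notation for computing radicals. Via $\zeta$ identify $\lambda\in\mathrm{Irr}(M_j)$ with a functional $M_j\to\mathbb F_p$ and extend it $F$-linearly to $\tilde\lambda$ on $M_j\otimes F$; then $\tilde\lambda(\mathrm{Fr}\,v)=\tilde\lambda(v)^p$. Let $v_k$ $(k\in\mathbb Z/n)$ be a basis of $M_j\otimes F$ with $\mathrm{Fr}\,v_k=v_{k+1}$. Then $\tilde\lambda(v_k)=l^{p^k}=:l_k$ with $l\in F$. Distinct $\lambda$ give distinct $l$ and there are $p^n$ of each, so $l\in F$ is arbitrary, and $l\ne0$ if and only if $\lambda\ne1$. The elements of $M_j$ are the fixed points of $\mathrm{Fr}$, i.e. the $\sum_kx_kv_k$ with $x_k=x_0^{p^k}$, $x_0\in F$ arbitrary. Write $\sigma=\varphi^a$, so $x_{k+ia}=\sigma^i(x_k)$.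

**Step 6 ($\mathrm{Fix}(\sigma^2)\subseteq F_0$).** This limits the shift $a$. Take $\lambda\in\mathrm{Irr}(M_2)$ with $l=1$ in the basis $f_k$. For $x=\sum x_ke_k\in M_1$ we have $[x,e_q]=x_{q-a}f_{q-a}-x_{q+a}f_q$. So $x\in\mathrm{Rad}_1(\lambda)$ if and only if $x_{q-a}=x_{q+a}$ for all $q$, i.e. $x_0\in\mathrm{Fix}(\sigma^2)$. The fixed points in $F$ of an $X$-conjugate of $R$ form a set $yF_0$, $y\in F^*$. By (5), $\mathrm{Fix}(\sigma^2)\subseteq yF_0$ for some $y$; as $1\in yF_0$, $yF_0=F_0$.

Put $g=\gcd(a,n)$. Since $\mathrm{Fix}(\sigma)\subseteq\mathrm{Fix}(\sigma^2)\subseteq F_0$, $g\mid f$; write $f=gh$. The order of $a$ in $\mathbb Z/n$ is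
$$m=n/g=dh\ge30.$$
In particular $ia\neq0$ for $0<i<30$.

**Step 7 (the basis of degree three).** We have $c\ge3$, since $\Delta(G)$ is connected and $\Delta(G/\gamma_3)$ is not. From $[f_0,e_k]=[[e_0,e_k],e_a]+[e_0,[e_a,e_k]]$ we see that $[f_0,e_k]=0$ unless $k\in\{0,a,2a,-a\}$, and $[f_0,e_{2a}]=[e_0,f_a]$ as $[e_0,e_{2a}]=0$. So $M_3\otimes F=[M_2\otimes F,M_1\otimes F]$ is spanned by
$$g_i=[f_i,e_i],\qquad g'_i=[f_i,e_{i+a}],\qquad h_i=[f_i,e_{i+2a}]=[e_i,f_{i+a}]\qquad(i\in\mathbb Z/n);$$
note $[f_i,e_{i-a}]=-h_{i-a}$. At $i=0$ their weights are $2+p^a$, $1+2p^a$, $1+p^a+p^{2a}$.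

**Proposition 9.** Exactly one of the three families $g_i$, $g_i'$, $h_i$ is non-zero, and it is a basis of $M_3\otimes F$.

*Proof.* At least one family is non-zero, and by $\mathrm{Fr}$ a family is either zero or has no zero member. If two were non-zero, two of the three weights would be congruent modulo $\Phi$ up to a factor $p^t$. By Lemma 4 their cyclic base-$p$ expansions would be translates.

For $p\ge3$ the digit patterns are ($2$ at $0$, $1$ at $a$), ($1$ at $0$, $2$ at $a$), ($1$ at $0,a,2a$). The third has three non-zero digits; a translation by $t$ taking the first to the second has $t=a$ and $2a=0$, false.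

For $p=2$ the third has three 1's, and the others have at most two. The first has its 1's at $\{1,a\}$ (at $\{2\}$ if $a=1$), the second at $\{0,a+1\}$ (at $\{1\}$ if $a=-1$). If $a=\pm1$, the sizes differ. If $a\ne\pm1$ and $\{1,a\}=\{t,t+a+1\}$, then $t=1$ gives $2=0$, and $t=a$ gives $2a=0$; both are false.

So only one family is non-zero, and its $n$ members span the $n$-dimensional space. $\square$

We speak of type g, type g′ or type h. Replace $a$ by $-a$: then $f_t$ is replaced by $[e_t,e_{t-a}]=-f_{t-a}$ and $g_t$ by $-[f_{t-a},e_t]=-g'_{t-a}$. So type g′ becomes type g, and nothing established so far changes. Hence only types g and h remain.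

## 9. Squares when $p=2$

For $p=2$ the squaring map carries information that the Lie bracket does not. Let $p=2$. For $x\in[P,H]$ (the images $\bar x$ of these elements in $P/P'$ form $M_1$) put $s(\bar x)=x^2\gamma_3$. As $M_1$ is elementary, $x^2\in\gamma_2$. For $w\in P'$, $(xw)^2\equiv x^2w^2\equiv x^2\pmod{\gamma_3}$, since $P'/\gamma_3$ is central in $P/\gamma_3$ and elementary. So $s:M_1\to M_2$ is well defined and $H$-equivariant. From $(xy)^2\equiv x^2y^2[y,x]$,
$$s(\bar x+\bar y)=s(\bar x)+s(\bar y)+[\bar x,\bar y].$$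
The map $\bar x\mapsto\sum_kx_kx_{k+a}f_k$ takes values in $M_2$ and is $C$-equivariant, because $f_k$ has weight $2^k+2^{k+a}$. Its polarization is $\sum_k(x_ky_{k+a}+y_kx_{k+a})f_k=[\bar x,\bar y]$. So the difference of the two maps is additive and $C_1$-equivariant from $M_1$ to $M_2$; it is $0$, since $2^k\not\equiv2^t(1+2^a)\pmod\Phi$. Thus
$$x^2\gamma_3=\sum_kx_kx_{k+a}f_k.\tag{6}$$

**Proposition 10.** In type g, $p$ is odd.

*Proof.* Let $p=2$. Since $[x^2,x]=1$, (6) gives $0=[s(\bar x),\bar x]=\sum_kx_k^2x_{k+a}g_k$, because in type g only $[f_k,e_k]=g_k$ is non-zero. This is false for $\bar x\ne0$. $\square$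

## 10. Type h: different levels, and why $|\beta|\ge2$ is impossible

Assume type h in this section. Put $f^{(1)}_k=e_k$, $f^{(2)}_k=f_k$, $f^{(3)}_k=h_k$, and let $S(i)$ be the following statement: the vectors $f^{(i)}_k:=[f^{(i-1)}_k,e_{k+(i-1)a}]$ $(k\in\mathbb Z/n)$ form a basis of $M_i\otimes F$, $f^{(i)}_k=[e_k,f^{(i-1)}_{k+a}]$, and $[f^{(i-1)}_k,e_l]=0$ for $l\notin\{k+(i-1)a,\,k-a\}$. By Section 8, $S(2)$ and $S(3)$ hold.

**Step 1 (climbing the degrees).** We show that the pattern continues, with one possible exception. Suppose $S(2),\dots,S(i)$ hold, $3\le i<c$, $i\le m-3$. Then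
$$[f^{(i)}_0,e_l]=[[f^{(i-1)}_0,e_l],e_{(i-1)a}]+[f^{(i-1)}_0,[e_{(i-1)a},e_l]]=[[e_0,e_l],f^{(i-1)}_a]+[e_0,[f^{(i-1)}_a,e_l]].$$
A non-zero value forces $l\in\{(i-1)a,-a,ia,(i-2)a\}$ from the first expression and $l\in\{a,-a,ia,0\}$ from the second. For $3\le i\le m-3$ none of $(i-2)a$, $(i-1)a$, $ia$ is $0$, and $(i-2)a=a$ only if $i=3$. So $l\in\{-a,ia\}$, or $i=3$ and $l=a$.

For $l=ia$ we have $[e_0,e_{ia}]=0$, since $(i-1)a\ne0\ne(i+1)a$, so the second expression gives $[f^{(i)}_0,e_{ia}]=[e_0,f^{(i)}_a]$. Hence $f^{(i+1)}_k=[e_k,f^{(i)}_{k+a}]$, and $[f^{(i)}_0,e_{-a}]=-f^{(i+1)}_{-a}$.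

For $i=3$, $l=a$ put $y_k=[h_k,e_{k+a}]$. In type h, $[f_k,e_k]=[f_k,e_{k+a}]=0$. So the first expression gives $y_0=[f_0,[e_{2a},e_a]]=-[f_0,f_a]$ and the second gives $y_0=[f_0,f_a]$. Hence $2y_0=0$.

As $M_{i+1}=[M_i,M_1]\neq0$, the $n$ vectors $f^{(i+1)}_k$ span $M_{i+1}\otimes F$, and $S(i+1)$ follows, except possibly when $p=2$, $i=3$, $y_0\neq0$. In that case $f^{(4)}_0=0$: otherwise the weights of $y_0$ and $f_0^{(4)}$ give $1+2^{a+1}+2^{2a}\equiv2^t(1+2^a+2^{2a}+2^{3a})\pmod\Phi$. Writing $2^{a+1}=2^a+2^a$ and using Lemma 4, we get equality of residues modulo $2^n-1$, one with at most three binary 1's and the other with four. So then the $y_k$ form a basis of $M_4\otimes F$, and $[h_k,e_l]=0$ for $l\ne k+a$. We call this the exceptional case; it is treated in Steps 7–9.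

**Step 2 (all brackets).** Let $2\le j\le\min(c,m-3)$ and suppose $S(2),\dots,S(j)$ hold. For $i+l\le j$ we claim
$$[f_k^{(i)},f_q^{(l)}]=\begin{cases}f_k^{(i+l)}&\text{if }q=k+ia,\\-f_q^{(i+l)}&\text{if }k=q+la,\\0&\text{otherwise.}\end{cases}\tag{7}$$
The first two cases exclude each other, since $(i+l)a\ne0$. We use induction on $l$; $l=1$ is $S(i+1)$. For $l\ge2$ put $u=f^{(i)}_k$, $v=f^{(l-1)}_q$, $e=e_{q+(l-1)a}$, so $f_q^{(l)}=[v,e]$ and $[u,[v,e]]=[[u,v],e]-[[u,e],v]$.

By induction $[u,v]\ne0$ only in two cases. If $q=k+ia$, then $[[u,v],e]=[f^{(i+l-1)}_k,e_{k+(i+l-1)a}]=f_k^{(i+l)}$. If $k=q+(l-1)a$, then $[[u,v],e]=-[f_q^{(i+l-1)},e_{q+(l-1)a}]=0$, because $ia\neq0$ and $la\neq0$.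

Next, $[u,e]\ne0$ only in two cases. If $q+(l-1)a=k+ia$, then $[u,e]=f_k^{(i+1)}$, and $[f_k^{(i+1)},f_q^{(l-1)}]=0$ by induction, since $q=k+(i+1)a$ would give $la=0$ and $k=q+(l-1)a$ would give $ia=0$. If $q+(l-1)a=k-a$, i.e. $k=q+la$, then $[u,e]=-f^{(i+1)}_{k-a}$ and $-[[u,e],v]=[f^{(i+1)}_{k-a},f_q^{(l-1)}]=-f_q^{(i+l)}$ by induction, as $k-a=q+(l-1)a$. This proves (7).

In coordinates (7) is easy to remember. By it, the bracket of $\sum x_kf^{(i)}_k$ and $\sum z_kf^{(l)}_k$ has $f_0^{(i+l)}$-coordinate $x_0\sigma^i(z_0)-z_0\sigma^l(x_0)$. This is the coefficient in $[x\tau^i,z\tau^l]=(x\sigma^i(z)-z\sigma^l(x))\tau^{i+l}$, computed in the skew polynomial ring with $\tau x=\sigma(x)\tau$.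

**Step 3 (weights in degree $i$).** We want condition (i) of Lemma 8. For $1\le i\le j$, $f_k^{(i)}$ has weight $p^kE_i$ with
$$E_i=1+p^a+\dots+p^{(i-1)a}=\frac{p^{ai}-1}{p^a-1}\qquad(a\text{ represented by }1\le a<n).$$
These weights are distinct even on $C_1$. If $p^kE_i\equiv p^{k'}E_i\pmod\Phi$, multiply by $p^a-1$ to get $p^{k+ai}+p^{k'}\equiv p^{k'+ai}+p^k$. Corollary 5(a) gives $\{k+ai,k'\}=\{k'+ai,k\}$, so $k=k'$ as $ai\ne0$.

**Step 4 (a level at which $r$ is not active).** For $r\in\pi_0$ put $\iota_r=r\,h_r$, where $h_r$ is the $r$-part of $h$; it is the smallest power of $r$ not dividing $h$. Since $m=dh$, $\iota_r\mid m$ and $m_r/d_r=h_r$. With $j$ as in Step 2 we claim: if $\iota_r\nmid j$, then $r$ is not active at level $j$. We check Lemma 8. Condition (i) is Step 3.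

Since $a/g$ is prime to $m$, $\mathrm{Fix}(\sigma^j)=GF(p^{g\gcd(j,m)})$. It lies in $F_r=GF(p^{gm/d_r})$, because $\iota_r\nmid j$ means $j_r\mid h_r=m_r/d_r$. For (ii): $y\in K_j$ satisfies $y^{E_j}=1$, so $y\in\mathrm{Fix}(\sigma^j)\subseteq F_r$, and $R_r$ centralizes $y$.

For (iii) let $\lambda\ne1$ be $R_r$-fixed, $l_k=\tilde\lambda(f^{(j)}_k)$, $1\le i<j$, and $x=\sum x_kf^{(i)}_k\in M_i$. By (7), $[x,f_q^{(j-i)}]=x_{q-ia}f^{(j)}_{q-ia}-x_{q+(j-i)a}f^{(j)}_q$. So $x\in\mathrm{Rad}_i(\lambda)$ if and only if $x_kl_k=x_{k+ja}l_{k+ia}$ for all $k$, i.e. $x_0l=\sigma^j(x_0)\sigma^i(l)$. The quotient of two non-zero solutions is fixed by $\sigma^j$, so the solutions $x_0$ form $0$ or a line over $E:=\mathrm{Fix}(\sigma^j)$. An element of $R_r$ acting on $C$ as $\varphi^t$, where $\varphi^t|_{F_r}=1$, maps $f_t^{(i)}$ to a vector of weight $E_i$, i.e. into $Ff_0^{(i)}$ by Step 3. So it acts on the coordinate by $x_0\mapsto c_0x_0^{p^t}$ with a constant $c_0$, which is $E$-linear since $E\subseteq F_r$.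 Hence $R_r$ acts on the line through an $r$-subgroup of $E^*$, which is trivial by (3). For $i=1$ the full radical is this part plus $Z_1$, and $Z_1$ is centralized by $H$. So Lemma 8 applies.

**Step 5 (a level at which $K_\iota$ moves).** With $j$ as in Step 2 let $\iota=\iota_r\le j$. We claim that $R_r$ does not centralize $K_\iota$. As $\iota\mid m$, $GF(p^{g\iota})\subseteq F$; since $a/g$ is prime to $m$, $\sigma$ generates $\mathrm{Gal}(GF(p^{g\iota})/GF(p^g))$. So for $y\in GF(p^{g\iota})^*$ the element $y^{E_\iota}=\prod_{i<\iota}\sigma^i(y)$ is its norm to $GF(p^g)$. Let $N$ be the group of norm-1 elements; then $N\cap C\le K_\iota$. Since $F^*=C_1\times F_0^*$ with coprime orders, $N=(N\cap C_1)(N\cap F_0^*)$. Suppose $R_r$ centralizes $K_\iota$. Then $N\cap C_1\subseteq F_r$ and $N\cap F_0^*\subseteq F_0\subseteq F_r$, so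
$$N\subseteq F_r\cap GF(p^{g\iota})=GF(p^{g\gcd(\iota,m/d_r)})=GF(p^{g\iota/r}),$$
because $(m/d_r)_r=h_r=\iota/r$. Comparing orders,
$$p^{g\iota}-1\le(p^g-1)(p^{g\iota/r}-1)<p^{g+g\iota/r}-1\le p^{g\iota}-1,$$
where the last inequality is $1+\iota/r\le\iota$. Contradiction.

**Step 6 (the non-exceptional case).** Here $S(i)$ holds for $2\le i\le\min(c,m-2)$. We use a vertex of $\alpha$ to bound $c$, and then a vertex of $\delta$ to see that two primes of $\beta$ cannot coexist.

Let $u\in\alpha$. Then $\iota_u\le m_u$, and $m/m_u\ge d/d_u\ge6$, because $d$ has at least two further prime divisors. So $\iota_u\le m/6\le m-3$. If $c\ge\iota_u$, Step 5 (with $j=\iota_u$) says that $R_u$ does not centralize $K_{\iota_u}$. But $u$ is never active by (4), contradicting Lemma 6. So $c<\iota_u\le m-3$, and $S(i)$ holds for all $2\le i\le c$.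

Let $r\in\beta$. By (4) and Step 4, $r$ is active at a level divisible by $\iota:=\iota_r$; so $\iota\le c$. By Step 5 and Lemma 6, $r$ is active at level $\iota$ itself: there is $\chi$ over some $\theta$ of level $\iota$ with $r\mid\chi(1)$. As in Section 6, $|C:K_\iota|$ divides $\chi(1)$. Let $w\in\delta\subseteq\pi(C)$. As $w\not\sim r$, $w\nmid|C:K_\iota|$. So $K_\iota$ contains an element $y$ of order $w$, and $y^{E_\iota}=1$ gives $w\mid E_{\iota_r}$. For two primes $r\ne s$ of $\beta$, $w$ divides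
$$\gcd(E_{\iota_r},E_{\iota_s})=E_{\gcd(\iota_r,\iota_s)}=E_1=1,$$
since $\gcd(q^i-1,q^l-1)=q^{\gcd(i,l)}-1$ with $q=p^a$, and $\iota_r,\iota_s$ are powers of different primes. This is a contradiction, so $|\beta|\le1$.

It remains to treat the exceptional case: $p=2$, $c\ge4$, $y_0\ne0$. Then the $y_k=[h_k,e_{k+a}]$ form a basis of $M_4\otimes F$, $\mathrm{Fr}\,y_k=y_{k+1}$, and $[h_k,e_l]=0$ for $l\neq k+a$. The weight of $y_0$ is $\mu=1+2^{a+1}+2^{2a}=(1+2^a)^2$. Its set $D$ of binary 1's is $\{0,a+1,2a\}$, except $D=\{0,3\}$ if $a=1$ and $D=\{1,-2\}$ if $a=-1$.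

**Step 7 (brackets in $[M_2,M_2]$).** We claim $[f_k,f_{k+a}]=y_k$, and $[f_k,f_l]=0$ for $l\ne k\pm a$. Signs are irrelevant as $p=2$. In $[f_0,f_l]=[[f_0,e_l],e_{l+a}]-[[f_0,e_{l+a}],e_l]$ the inner brackets are non-zero only for $l\in\{2a,-a\}$ and for $l\in\{a,-2a\}$, respectively. The terms are: for $l=2a$, $[h_0,e_{3a}]=0$; for $l=-a$, $[h_{-a},e_0]=y_{-a}$; for $l=a$, $[h_0,e_a]=y_0$; for $l=-2a$, $[h_{-a},e_{-2a}]=0$. The claim follows by applying powers of $\mathrm{Fr}$.

**Step 8 ($c=4$).** Fourth powers will show that there is no fifth degree. Suppose $c\ge5$. The $M_i$ are elementary, so $z\mapsto z^2$ maps $\gamma_i$ into $\gamma_{i+1}$ for $i\ge2$. For $i=2,3$ it induces an $H$-homomorphism $M_i\to M_{i+1}$: modulo $\gamma_{i+2}$ squaring is multiplicative on $\gamma_i$, because $[\gamma_i,\gamma_i]\le\gamma_{2i}\le\gamma_{i+2}$, and squares of elements of $\gamma_{i+1}$ lie in $\gamma_{i+2}$. Both homomorphisms vanish, since by Lemma 4 the weights do not match: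

* $i=2$: $\{t,t+a\}$ is not a translate of $\{0,a,2a\}$, by size.
* $i=3$: $\{t,t+a,t+2a\}\neq D$. This is clear if $|D|=2$. If $|D|=3$, then $t\in D$. If $t=0$, then $a=a+1$. If $t=a+1$, then $\{2a+1,3a+1\}=\{0,2a\}$, so $2a+1=0$ and $3a+1=2a$, whence $a=-1$, which is excluded for $|D|=3$. If $t=2a$, then $\{3a,4a\}=\{0,a+1\}$, impossible as $3a,4a\ne0$.

Hence $z^2\in\gamma_4$ for $z\in\gamma_2$, and $v^2\in\gamma_5$ for $v\in\gamma_3$. For $z\in\gamma_2$, $v\in\gamma_3$ we get $(zv)^2\equiv z^2v^2\equiv z^2\pmod{\gamma_5}$, as $[\gamma_2,\gamma_3]\le\gamma_5$. For $z,z'\in\gamma_2$, $(zz')^2\equiv z^2z'^2[z',z]\pmod{\gamma_5}$. So $s_2(\bar z)=z^2\gamma_5$ is a well-defined equivariant map $M_2\to M_4$ with $s_2(\bar z+\bar z')=s_2(\bar z)+s_2(\bar z')+[\bar z,\bar z']$. By Step 7 the map $\bar z\mapsto\sum z_kz_{k+a}y_k$, where $\bar z=\sum z_kf_k$, has the same polarization. It is $C$-equivariant, since the weights of $f_k$ and $f_{k+a}$ add up to $2^k(1+2^a)^2$. The difference is an additive $C_1$-map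 $M_2\to M_4$. It is zero, because $\{t,t+a\}$ is never a translate of $D$: if $|D|=2$, then $a=\pm1$, and the differences are $\pm1$ versus $\pm3$. With (6),
$$x^4\gamma_5=\sum_kx_kx_{k+a}^2x_{k+2a}\,y_k\qquad(x\in[P,H]).$$

Now let $[y_0,e_l]\ne0$. From $[y_0,e_l]=[[h_0,e_l],e_a]+[h_0,[e_a,e_l]]$ we get $l\in\{a,0,2a\}$. With $y_0=[f_0,f_a]$, $[y_0,e_l]=[[f_0,e_l],f_a]+[f_0,[f_a,e_l]]$ gives $l\in\{2a,-a,3a,0\}$. So $l\in\{0,2a\}$, and $M_5\otimes F$ is spanned by $Y_k=[y_k,e_k]$ and $Y_k'=[y_k,e_{k+2a}]$. As $[x^4,x]=1$, for all $x\in F^*$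
$$\sum_kx^{2^kw}Y_k+\sum_kx^{2^kw'}Y'_k=0,\qquad w=2+2^{a+1}+2^{2a},\quad w'=1+2^{a+1}+2^{2a+1}.$$
We claim that these $2n$ exponents are pairwise incongruent modulo $2^n-1$. Then the linear independence of the characters of $F^*$, applied to coordinates, gives $Y_k=Y_k'=0$ and $M_5=0$, the desired contradiction. The sets of binary 1's are:

* generically ($a\ne\pm1$, $2a\ne\pm1$): $D(w)=\{1,a+1,2a\}$, $D(w')=\{0,a+1,2a+1\}$;
* $a=1$: $D(w)=\{1,3\}$, $D(w')=\{0,2,3\}$;
* $2a=1$: $D(w)=\{2,a+1\}$, $D(w')=\{0,2,a+1\}$;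
* $a=-1$: $D(w)=\{1,0,-2\}$, $D(w')=\{1,-1\}$;
* $2a=-1$: $D(w)=\{1,a+1,-1\}$, $D(w')=\{1,a+1\}$.

The special cases exclude each other and the listed elements are distinct, because $n\ge30$.

None of these sets is invariant under a non-zero translation. An invariant 3-set would be a coset of the subgroup of order $3$, so $3$ would kill all its differences. But the 3-sets contain the differences $a$, $a$ (generic), $1$ ($a=1$), $2$ ($2a=1$), $1$ ($a=-1$), $2$ ($2a=-1$), none killed by $3$. An invariant 2-set would have a difference killed by $2$. But the differences are $2$ ($a=1$); $a-1$ with $2(a-1)=-1$ ($2a=1$); $2$ ($a=-1$); $a$ ($2a=-1$).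

Nor is $D(w)$ a translate of $D(w')$. In the special cases the sizes differ. In the generic case suppose $D(w)-1=\{0,a,2a-1\}=\{s,s+a+1,s+2a+1\}$. Summing the elements gives $3\kappa=0$ for $\kappa=s+1$, and the right-hand set is $\{\kappa-1,\kappa+a,\kappa+2a\}$. If $\kappa=0$, then $\{-1,2a\}=\{0,2a-1\}$, which is impossible because $-1\ne0$ and $2a\ne0$. Let $\kappa\ne0$. If $\kappa-1=0$, then $3=0$, false. If $\kappa-1=a$, then $3a=-3$ and the other two elements give $\{2a+1,3a+1\}=\{2a+1,-2\}=\{0,2a-1\}$; as $2a+1\ne2a-1$, $2a=-1$, excluded. If $\kappa-1=2a-1$, then $\{3a,4a\}=\{0,a\}$, impossible. This proves the claim, and $c=4$.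

**Step 9 (the exceptional case ends).** We show that no $r\in\pi_0$ is active at level $4$, using Lemma 8 with $j=4$.

(i) The weights $2^k\mu$ of the $y_k$ are distinct even on $C_1$. Otherwise, by Lemma 4, $D$ is invariant under a non-zero translation; but if $|D|=3$ it has the difference $2a$ with $3\cdot2a\ne0$, and if $|D|=2$ its difference $3$ satisfies $2\cdot3\neq0$.

(ii) Let $y\in K_4$ have prime order $z$. Then $z\mid\mu=(1+2^a)^2$, so $z\mid1+2^a$ and $y\in K_2$, which $R$ centralizes. So $R_r$ centralizes all elements of prime order in the cyclic $r'$-group $K_4$. For a Sylow subgroup $Q\neq1$ of $K_4$ we have $Q=[Q,R_r]\times C_Q(R_r)$ with $C_Q(R_r)\ne1$. A cyclic group of prime power order has no proper direct decomposition, so $[Q,R_r]=1$. Thus $R_r$ centralizes $K_4$.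

(iii) Let $\lambda\neq1$ be $R_r$-fixed and $l_k=\tilde\lambda(y_k)\ne0$. An $x\in M_1$ lies in $\mathrm{Rad}_1(\lambda)$ if and only if $x_{k+a}l_k=0$ for all $k$, i.e. $x=0$. So $\mathrm{Rad}_1(\lambda)=Z_1$, centralized by $H$. In the same way $\mathrm{Rad}_3(\lambda)=0$, because $[\sum_kx_kh_k,e_q]=x_{q-a}y_{q-a}$. By Step 7, $z\in\mathrm{Rad}_2(\lambda)$ if and only if $z_{q-a}l_{q-a}=z_{q+a}l_q$ for all $q$, i.e. $z_0l=\sigma^2(z_0)\sigma(l)$. The set of such $z_0$ is $0$ or a line over $\mathrm{Fix}(\sigma^2)\subseteq F_0\subseteq F_r$. As the weights of the $f_k$ are distinct, the argument of Step 4 shows that $R_r$ acts on this line linearly through an $r$-subgroup of $\mathrm{Fix}(\sigma^2)^*$, which is trivial by (3).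

So Lemma 8 applies. The only levels are $2,3,4$. No $r\in\pi_0$ is active at level $2$ or $4$. By Step 4 with $j=3$, activity at level $3$ needs $\iota_r\mid3$, i.e. $r=3$. By (4), $\beta\subseteq\{3\}$.

In type h we always get $|\beta|\le1$, against the standing assumption. Hence, after possibly replacing $a$ by $-a$, we are in type g, and $p$ is odd by Proposition 10.

## 11. Type g: class three and vanishing radicals

Now $[f_i,e_k]=0$ for $k\ne i$, and the $g_i=[f_i,e_i]$ form a basis of $M_3\otimes F$.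

**Step 1 (the shape of a hypothetical degree four).** We want $c=3$; suppose $c\ge4$. From $[f_i,f_k]=[[f_i,e_k],e_{k+a}]-[[f_i,e_{k+a}],e_k]$ we see $[f_i,f_k]=0$ unless $k\in\{i,i-a\}$. In particular $[f_{i-a},f_i]=0$, since $i\notin\{i-a,i-2a\}$. Hence $[f_i,f_{i-a}]=0$ also, and $[M_2,M_2]=0$ in $M_4$. So $\gamma_2/\gamma_5$ is abelian. For $k\ne i$, $[g_i,e_k]=[[f_i,e_k],e_i]+[f_i,[e_i,e_k]]=0$: the second term vanishes, because $[e_i,e_k]$ is $0$ or $\pm$ some $f_l$. So the $y_i=[g_i,e_i]$ form a basis of $M_4\otimes F$. For $\lambda\in\mathrm{Irr}(M_4)^\#$ and $x\in M_1$, $\tilde\lambda([g_i,x])=x_il_i$ with $l_i=\tilde\lambda(y_i)\neq0$. Hence $\mathrm{Rad}_1(\lambda)=Z_1$.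

**Step 2 ($c=3$).** The purpose is to contradict the non-activity of a prime $u\in\alpha$. By (4), $u$ is not active at level $4$. Let $\lambda\in\mathrm{Irr}(M_4)^\#$, $T=T_H(\lambda)$, and $U$ the normal Sylow $u$-subgroup of $T$ from Lemma 6. By Lemma 3 let $\omega_0\in\mathrm{Irr}(\gamma_2/\gamma_5|\lambda)$ be $T$-invariant. Let $\nu\in\mathrm{Irr}(M_2)$ and $\theta\in\mathrm{Irr}(P/\gamma_5|\omega_0\nu)$.

We claim $T_H(\theta)\le T_H(\nu)$. Let $t\in T_H(\theta)\le T$. Both $\omega_0\nu$ and $(\omega_0\nu)^t=\omega_0\nu^t$ lie under $\theta$, so by Clifford $\omega_0\nu^t=(\omega_0\nu)^x$ for some $x\in P$. Restricting to $\gamma_3$, where $\nu$ is trivial, we get $\lambda([\gamma_3,x])=1$, so $xP'\in\mathrm{Rad}_1(\lambda)=Z_1$. As $P'$ acts trivially on $\mathrm{Irr}(\gamma_2/\gamma_5)$, we may take $x\in C_P(H)$. Since $\nu^x=\nu$,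
$$\nu^t\nu^{-1}=\omega_0^x\omega_0^{-1}=:\eta\in\mathrm{Irr}(M_2).$$
And $\eta^t=\eta$, since $t$ fixes $\omega_0$ and commutes with $x$. So $\nu^{t^k}=\nu\eta^k$ for all $k$. The order of $t$ is prime to $p$ and that of $\eta$ is a power of $p$, so $\eta=1$. This proves the claim.

By Lemma 6, $U\le T_H(\theta)\le T_H(\nu)$ for every $\nu\in\mathrm{Irr}(M_2)$. So $U$ centralizes $M_2$. But $U$ is an $X$-conjugate of $R_u$, which permutes the weight lines $Ff_k$ of $M_2\otimes F$ non-trivially, because the weights are distinct on $C$ and $d_u>1$; since $M_2$ is an $H$-module, $R_u$ would centralize $M_2$ too. Contradiction. So $c=3$.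

**Step 3 (stabilizers at level three).** Both defects of the direct approach now disappear. Let $\lambda\in\mathrm{Irr}(M_3)^\#$, $l_k=\tilde\lambda(g_k)\ne0$. As $[f_i,e_k]$ is $g_i$ for $k=i$ and $0$ otherwise, $[\sum z_if_i,e_k]=z_kg_k$ and $[f_i,x]=x_ig_i$ for $x\in M_1$. Hence $\mathrm{Rad}_2(\lambda)=0$ and $\mathrm{Rad}_1(\lambda)=Z_1$, which is centralized by $H$. Lemma 7 with $S=T_H(\lambda)$ gives
$$T_H(\theta)=T_H(\lambda),\qquad T_X(\theta)=X_3\qquad\text{for all }\theta\in\mathrm{Irr}(P|\lambda).\tag{8}$$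

**Step 4 (proof of Theorems A and B).** Let $\chi$ lie over a $\theta$ of level $3$. By (1), (2) and (8), $p\mid\chi(1)$, $|C:K_3|$ divides $\chi(1)$, and $\chi(1)$ divides $\theta(1)\,d\,|C:K_3|$. Since $\pi(d)=\pi_0$, the set of primes of $\pi_1$ dividing $\chi(1)$ is exactly $\{p\}\cup\pi(|C:K_3|)$.

By Section 6 every $\chi$ whose degree is divisible by primes from both $\pi_0$ and $\pi_1$ lies over a $\theta$ of level at least $3$, i.e. of level $3$, since $c=3$. Such $\chi$ exist as $\beta\ne\emptyset$. Hence $\gamma=\{p\}\cup\pi(|C:K_3|)$, and every such $\chi(1)$ is divisible by every prime of $\gamma$. Each $r\in\beta$ divides the degree of such a $\chi$, so $r$ is adjacent to all of $\gamma$. As $\beta\subseteq\pi_0$ and $\gamma\subseteq\pi_1$ are cliques, $\beta\cup\gamma$ induces a complete graph. We have also seen that $p$ is odd and $P$ has class exactly $3$. This proves Theorem B, and Theorem A when $|\beta|\ge2$; for $|\beta|=1$ Theorem A is Proposition 1. $\blacksquare$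

## 12. Groups with prescribed $\alpha$ and $\beta$

We prove Theorem C. The proof of type g shows what to build: a Lie algebra of class $3$ on which a norm-one group acts with weights $1$, $1+p$, $2+p$, i.e. type g with $a=1$, and with $K_3\neq1$ so that $\delta\neq\emptyset$.

**Step 1 (choice of the numbers).** The prime $z$ below will be the vertex of $\delta$. Let $N=\prod_{r\in\beta}r$, $W=\prod_{r\in\alpha}r$. Choose $k\ge1$ such that $Q:=N^k$ satisfies $2Q>\max\alpha$ and $Q>3$, and put $n=QW$, which is odd. By Zsigmondy's theorem there is a prime $z$ with $\mathrm{ord}_z(2)=2Q$ (the exponent $2Q=6$ is avoided). Then $z\equiv1\pmod{2Q}$, so $z>2Q$ and $z\nmid3n$. Since $2^Q\equiv-1\pmod z$ and $Q$ is odd, $(-2)^Q\equiv1$; and if $(-2)^e\equiv1$ with $e\mid Q$, then $2^{2e}\equiv1$, so $e=Q$. So $-2$ has order $Q$ modulo $z$.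

For instance, for $\alpha=\{7\}$, $\beta=\{3,5\}$ we can take $k=1$, $Q=15$, $n=105$, $z=331$: indeed $2^{15}+1=32769=3^2\cdot11\cdot331$, so the order of $2$ modulo $331$ divides $30$ but not $15$, and it is none of $2,6,10$, as $2^2-1=3$, $2^6-1=63$, $2^{10}-1=1023=3\cdot11\cdot31$ are prime to $331$.

By Dirichlet's theorem choose a prime $p>3$ with

* (i) $p\equiv-1$ modulo every prime dividing $3n$;
* (ii) $p\equiv-2\pmod z$ and $p^Q\not\equiv1\pmod{z^2}$ (this excludes exactly one lift of $-2$ modulo $z^2$, as $z\nmid Q$);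
* (iii) $p\equiv1$ modulo every prime $z'\ne z$ with $z'\mid2^n+1$, $z'\nmid3n$.

The moduli are coprime and the residues are units, so this is possible.

**Step 2 (arithmetic of $\Phi$).** Let $F=GF(p^n)$, $\Phi=(p^n-1)/(p-1)$, $C_1\le F^*$ of order $\Phi$, $\Gamma=\mathrm{Gal}(F/\mathbb F_p)$, $H=C_1\rtimes\Gamma$. We collect what is needed.

* $\gcd(n,p^n-1)=1$, as $p^n\equiv-1$ modulo each prime of $n$ and $n$ is odd. So $\gcd(\Phi,p-1)=\gcd(n,p-1)=1$ and $F^*=C_1\times\mathbb F_p^*$. Also $p\nmid n$ by (i), so $p\nmid|H|$.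
* Modulo $p+1$, $\Phi\equiv1$ since $n$ is odd. So $\gcd(p+1,\Phi)=1$.
* $\gcd(p+2,\Phi)=z$. First, $p\equiv-2$ has order $Q>1$ modulo $z$ and $Q\mid n$, so $z\mid\Phi$ and $z\nmid p-1$. Next, let a prime $z'$ divide $p+2$ and $\Phi$. Then $p\equiv-2$ and $(-2)^n\equiv1$, so $z'\mid2^n+1$. By (i), $z'\nmid3n$, because modulo such primes $p+2\equiv1$. If $z'\ne z$, (iii) gives $1\equiv-2\pmod{z'}$, so $z'=3$, a contradiction. Finally, as $n=QW$ and $z\nmid W$, $v_z(\Phi)=v_z(p^n-1)=v_z(p^Q-1)=1$ by (ii).

**Step 3 (the group).** On $L=F\oplus F\oplus F$ put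
$$[(x,v,t),(x',v',t')]=(0,\ xx'^p-x'x^p,\ xv'-x'v).$$
This is alternating and $\mathbb F_p$-bilinear. The Jacobi identity is $\sum_{\mathrm{cyc}}x''(xx'^p-x'x^p)=0$, which holds because each of the monomials $xx'x''^p$, $xx''x'^p$, $x'x''x^p$ occurs once with each sign. The algebra $L$ has class $3$ with lower central terms $0\oplus F\oplus F$ and $0\oplus0\oplus F$. Indeed $[(x,0,0),(0,v',0)]=(0,0,xv')$. And the span of the elements $xx'^p-x'x^p$ is non-zero and stable under multiplication by $y^{1+p}$, $y\in C_1$, i.e. under $C_1$, as $\gcd(p+1,\Phi)=1$; since $\Phi>p^{n-1}>p^{n/2}$, $C_1$ generates $F$, so the span is $F$.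

The group $H$ acts by $y(x,v,t)=(yx,y^{1+p}v,y^{2+p}t)$ for $y\in C_1$, and by $\Gamma$ coordinatewise; these are automorphisms of $L$. Since $3<p$, the Lazard correspondence gives a $p$-group $P$ of class $3$ on which $H$ acts, with $\mathrm{gr}(P)=\mathrm{gr}(L)$. Let $G=PH$. Then (1) holds for this $G$. So does (2) with $C_1$, $1$, $n$ in place of $X$, $A$, $d$, because $C_1$ is abelian and normal in $H$ of index $n$.

**Step 4 (degrees of $G/\gamma_3$).** These must give two cliques without cross edges.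

* Degrees of $H$ divide $n$, and $n$ occurs: a faithful character of $C_1$ has stabilizer $C_1$, as $\Phi\nmid p^i-1$ for $0<i<n$.
* Let $\lambda\in\mathrm{Irr}(P/P')^\#$, $\lambda(x)=\zeta^{\mathrm{Tr}(bx)}$. Since $F^*=C_1\mathbb F_p^*$, after $C_1$-conjugation $b\in\mathbb F_p^*$. Then $T_H(\lambda)\ge\Gamma$ and $T_H(\lambda)\cap C_1=1$, so $T_H(\lambda)=\Gamma$, which is abelian. The only degree is $\Phi$.
* Level $2$: $C_1$ acts on $M_2$ via $y^{1+p}$, a bijection of $C_1$. So again we may assume $T_H(\lambda)=\Gamma$, $\lambda(v)=\zeta^{\mathrm{Tr}(bv)}$, $b\in\mathbb F_p^*$. We have $\mathrm{Tr}(xx'^p)=\mathrm{Tr}(x^{p^{-1}}x')$, so $x\in\mathrm{Rad}_1(\lambda)$ if and only if $x^{p^{-1}}=x^p$. Thus $\mathrm{Rad}_1(\lambda)=\{x:x^{p^2}=x\}=\mathbb F_p$, as $n$ is odd. It is centralized by $\Gamma$. By Lemma 7, $T_H(\theta)=\Gamma$ for all $\theta$ over $\lambda$, and the degrees are $\theta(1)\Phi$ with $\theta(1)>1$ a power of $p$.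

**Step 5 (degrees at level three).** Let $\lambda(t)=\zeta^{\mathrm{Tr}(bt)}$, $b\neq0$. The pairing $(x,v)\mapsto xv$ is nondegenerate, so the radicals vanish and by Lemma 7 $T_H(\theta)=T_H(\lambda)=:T$ for all $\theta$ over $\lambda$. Here $T\cap C_1=K_3$ is the set of $y\in C_1$ with $y^{2+p}=1$, the subgroup of order $z$. The degrees $\theta(1)|H:T|\psi(1)$ are divisible by $p\,\Phi/z$ and divide $\theta(1)\,n\,\Phi/z$. So they are not divisible by $z$: $v_z(\Phi)=1$, $z\nmid n$, and $z\ne p$ since $p\equiv-2\not\equiv0\pmod z$.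

*Primes of $\alpha$ do not occur.* Let $r\in\alpha$, and $R_r\le\Gamma$ of order $r$. As $r$ divides $n$ exactly once and $\gcd(n,\Phi)=1$, $R_r$ is a Sylow $r$-subgroup of $H$. Put $F_r=C_F(R_r)=GF(p^{n/r})$. As $Q\mid n/r$, $z\mid p^{n/r}-1$ and $K_3\le F_r^*$. Since $v_z(\Phi)=1$, $C_1=K_3\times C_1^{2+p}$, where $C_1^{2+p}$ is the group of $(2+p)$-th powers. So $F^*=C_1\mathbb F_p^*=C_1^{2+p}F_r^*$. Hence each $\lambda$ is $C_1$-conjugate to one with $b\in F_r^*$, which is fixed by $R_r$. So let $R_r\le T$. Then $K_3R_r=K_3\times R_r\trianglelefteq T$, since $T/K_3$ is abelian; so $R_r\trianglelefteq T$. By (1) and Itô, $r$ divides no degree over $\lambda$.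

*Primes of $\beta$ do occur.* Let $r\in\beta$. The Sylow $r$-subgroup of $\Gamma$ is generated by $\varphi^{n/r^k}$. The power $\varphi^i$ centralizes $K_3$ if and only if $z\mid p^i-1$, i.e. $Q\mid i$; and $Q\nmid n/r^k$. So this Sylow subgroup does not centralize $K_3$. All Sylow $r$-subgroups of $H$ are conjugate to it and $K_3\trianglelefteq H$, so none centralizes $K_3$. If $T$ had a normal Sylow $r$-subgroup $S$ that is Sylow in $H$, then $[S,K_3]\le S\cap K_3=1$, a contradiction. Hence $r\mid|H:T|$, or $T$ has a non-normal Sylow $r$-subgroup; by (1) and Itô, $r$ divides some degree over $\lambda$. So $r\sim p$ and $r\sim q$ for all primes $q\mid\Phi/z$.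

**Step 6 (the graph).** The sets $\pi(n)=\alpha\cup\beta$ and $\{p\}\cup\pi(\Phi)$ are disjoint, they cover the vertex set, and by Step 4 they are complete and are the two components of $\Delta(G/\gamma_3)$. By Step 5 no prime of $\alpha$ is adjacent to a prime of $\{p\}\cup\pi(\Phi)$, $z$ is adjacent to no prime of $\pi(n)$, and all $r\in\beta$ are adjacent to $p$. So any vertex of the first set is joined to any vertex of the second by a path of length at most three through some $r\in\beta$ and $p$. For $u\in\alpha$ the neighbors of $u$ lie in the first set and those of $z$ in the second, so the distance between $u$ and $z$ is exactly $3$. Therefore $\Delta(G)$ has diameter three. Here $P$ is the non-abelian Sylow subgroup and $p$ lies in the second set, so $\pi_0=\pi(n)$ and $\pi_1=\{p\}\cup\pi(\Phi)$. We conclude $\alpha_\Delta=\alpha$, $\beta_\Delta=\beta$, and also $\delta_\Delta=\{z\}$. $\blacksquare$
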